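# Signed counts of instantons and closed trajectories with no growth bound

## 1. Two counting functions and the exponential guess

Let a vector field flow on a closed manifold so that some closed one-form decreases along it. Count, with signs, the trajectories between two rest points, or the closed trajectories, and order them by the amount by which the one-form decreases. How fast can these numbers grow?

The first guess is: at most exponentially. Following the flow up to level $R$ looks like composing about $R$ maps taken from a compact family, and the number of intersections or fixed points of a $k$-fold composition grows, in the examples one knows, like $C^k$. Let us make the question precise and test the guess.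

**Setting.** $M$ is a closed smooth manifold and $X$ a smooth vector field on $M$ such that:

* (H) all rest points of $X$ are hyperbolic;
* (L) $X$ has a Lyapunov form, i.e. a real valued closed one-form $\omega$ with $\omega(X)_x<0$ at every point $x$ that is not a rest point;
* (MS) for any two rest points $x,y$ the unstable manifold $W^u(x)$ and the stable manifold $W^s(y)$ intersect transversally;
* (NCT) every closed trajectory is nondegenerate, i.e. $1$ is not an eigenvalue of its linearized return map. Closed trajectories are taken modulo time shift and include all iterates (multiple covers); nondegeneracy is required of every iterate.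

Recall that $W^u(x)$ consists of the points whose backward trajectory converges to $x$, and $W^s(x)$ of those whose forward trajectory does; $\operatorname{ind}(x):=\dim W^u(x)$. Fix $\omega$ and a choice $\mathcal O$ of orientations of the unstable manifolds.

**Definition 1 (instantons).** An instanton from $x$ to $y$ is a trajectory from $x$ to $y$ up to reparametrization. Let $\operatorname{ind}(x)-\operatorname{ind}(y)=1$. Along an instanton, transversality makes $TW^u(x)/\langle X\rangle\to TM/TW^s(y)$ an isomorphism. The left side is oriented by $\mathcal O$ and $X$. The right side is oriented by carrying the orientation of $T_yM/T_yW^s(y)\cong T_yW^u(y)$ along $W^s(y)$. The sign of the instanton compares the two. For a homotopy class $\hat\alpha$ (rel endpoints) of paths from $x$ to $y$, $\mathbb I^{X,\mathcal O}_{x,y}(\hat\alpha)\in\mathbb Z$ is the signed number of instantons in $\hat\alpha$, and $\omega(\hat\alpha):=-\int_\alpha\omega$, which is positive if $\hat\alpha$ contains an instanton. (Another sign convention changes all counts by a common sign, which is irrelevant below.)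

**Definition 2 (closed trajectories).** For a closed trajectory $\theta$ let $p(\theta)$ be its multiplicity, the largest $p\ge1$ such that $\theta$ is a $p$-fold iterate, and let $\epsilon(\theta)=\operatorname{sign}\det(\mathrm{Id}-dP_\theta)$ with $P_\theta$ its return map. For a free homotopy class $\hat\theta$ put $\mathbb Z^X(\hat\theta):=\sum_\theta\epsilon(\theta)/p(\theta)\in\mathbb Q$, the sum over the closed trajectories representing $\hat\theta$, and $\omega(\hat\theta):=-\int_\theta\omega$.

**Definition 3 (counting functions, growth).**
$$I^{X,\mathcal O}_{x,y}(R):=\sum_{\omega(\hat\alpha)<R}\mathbb I^{X,\mathcal O}_{x,y}(\hat\alpha),\qquad Z^X(R):=\sum_{\omega(\hat\theta)<R}\mathbb Z^X(\hat\theta).$$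
For each $R$ only finitely many terms are nonzero. A function $f:\mathbb R\to\mathbb R$ has exponential growth if there are constants $C_1,C_2$ with $|f(R)|<C_1e^{C_2R}$ for all $R$.

The problem, from Dan Burghelea and Stefan Haller, "Torsion, as a function on the space of representations", arXiv:math/0507587 (2005), is to prove or disprove: **a)** $I^{X,\mathcal O}_{x,y}$ has exponential growth; **b)** $Z^X$ has exponential growth. Part a) was formulated by Novikov for $X=-\operatorname{grad}_g\omega$, with $\omega$ a Morse closed one-form, when this field has the above properties.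

Both functions are step functions. Their *jump* at $R$, namely $f(R+0)-f(R)$, is the sum over the classes of level exactly $R$. If $|f(R)|<C_1e^{C_2R}$ for all $R$, then
$$|f(R+0)-f(R)|\le 2C_1e^{|C_2|(|R|+1)}.\tag{1}$$
So jumps are what we watch.

**Example 1 (circle with two rest points).** On $\mathbb R/\mathbb Z$ let $X=\sin(2\pi\theta)\,\partial_\theta$ and $\omega=-p(\theta)\,d\theta$, where $p$ has the sign of $\sin(2\pi\theta)$. The source $x=0$ and the sink $y=\frac12$ are joined by two instantons, one leaving to the right and one to the left. They have opposite signs (orient $W^u(x)$ by $\partial_\theta$) and lie in different homotopy classes. If their levels differ, $I_{x,y}$ is $0$, then $\pm1$, then $0$.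

**Example 2 (circle without rest points).** On $\mathbb R/\mathbb Z$ let $X=\partial_\theta$, $\omega=-d\theta$. For each $k\ge1$ there is one closed trajectory of level $k$, with $p=k$; the return map acts on a point, so $\epsilon=1$. Hence $Z^X(R)=\sum_{1\le k<R}\frac1k$, which grows logarithmically.

**Example 3 (suspension of a torus automorphism).** Let $A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ act on $T^2$, let $M=T^2\times[0,1]/(z,1)\sim(Az,0)$, $X=\partial_s$, $\omega=-ds$. Closed trajectories of level $k$ are orbits of fixed points of $A^k$. There are $|\det(1-A^k)|=\operatorname{tr}A^k-2$ such points, each with $\operatorname{sign}\det(1-A^k)=-1$. A closed trajectory of level $k$ and multiplicity $p$ passes through $k/p$ of them, so the jump of $Z^X$ at $k$ is $-\frac1k(\operatorname{tr}A^k-2)$. This is genuinely exponential, at rate $\frac{3+\sqrt5}2$, and no more.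

The guess survives. Next we see that in dimension at most two it is even too generous.

## 2. Linear bounds in dimension at most two

**Theorem 1.** If $\dim M\le2$, then a) and b) hold: $|I_{x,y}|\le2$ and $Z^X$ grows at most linearly.

*Proof.* Let $n=\dim M$.

**Part a).** If $\operatorname{ind}x=1$, then $W^u(x)\setminus x$ consists of two trajectories. If $\operatorname{ind}y=n-1$, then $W^s(y)\setminus y$ consists of two trajectories. For $n\le2$ and $\operatorname{ind}x-\operatorname{ind}y=1$, one of these holds. So there are at most two instantons, and $|I_{x,y}|\le2$.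

**Part b), $n=1$.** $M$ has finitely many components and $Z^X$ is the sum over them, so let $M$ be a circle. A closed trajectory must be all of $M$, and then all closed trajectories are its iterates, with levels $kc$, $k\ge1$, for some $c>0$. Thus $Z^X(R)$ is a sum of $O(R)$ terms of absolute value at most $1$ (and is $0$ for $R\le0$).

**Part b), $n=2$.** Again let $M$ be connected.

**Step 1: replace $\omega$ by a form with rational class.** The purpose is to obtain a circle-valued function and hence a section. Every class in $H^1(M;\mathbb R)$ has a representative vanishing near the finitely many rest points: near each of them subtract $d(\chi k)$, with $k$ a local primitive and $\chi$ a cutoff. Let $\zeta_1,\dots,\zeta_b$ be closed forms vanishing on a neighborhood $O$ of the rest points whose classes are a basis. On the compact set $M\setminus O$ we have $\omega(X)\le-c<0$ and $|\zeta_i(X)|\le C$. As rational classes are dense, there are $c_i$ with $C\sum|c_i|\le c/2$ such that $\omega'=\omega+\omega_1$, $\omega_1=\sum c_i\zeta_i$, has rational class. Then $|\omega_1(X)|\le\frac12|\omega(X)|$ everywhere,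 so $\omega'(X)<0$ off the rest points and $|\omega'(X)|\le\frac32|\omega(X)|$.

If $\omega'$ is exact, there are no closed trajectories, because $\int_\theta\omega'<0$ on any of them. Otherwise choose an integer $q\ge1$ such that $q\omega'$ has integral periods, and write $q\omega'=-dF$ with $F:M\to\mathbb R/\mathbb Z$. Then $dF(X)>0$ off the rest points.

**Step 2: the return map.** Let $N=F^{-1}(\mathrm{pt})$ for a value not taken at rest points. Since $dF\ne0$ off the rest points, the value is regular and $N$ is a union of $c_0$ circles transverse to $X$. Let $f$ be the first return map on $N$. It is injective, its domain is open, and it is a diffeomorphism onto its open image.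

A trajectory starting on $N$ and never returning converges to a rest point of index $0$ or $1$. Indeed, along it $F$ lifts to an increasing function bounded above. At a limit point that is not a rest point, $F$ increases by some $c>0$ in a short time, so along our trajectory it would increase by at least $c/2$ infinitely often, which is impossible. So all limit points are rest points; these are isolated and the limit set is connected, so the trajectory converges. The index is not $2$, since then the stable manifold would be a point.

To return, and to converge to an index $0$ point without returning, are open conditions on the starting point. So every point of $\partial\operatorname{dom}f$ converges, without returning, to an index $1$ point. If $s_1$ is the number of index $1$ points, their stable manifolds consist of $2s_1$ trajectories (apart from the points themselves), and each of these has at most one last point on $N$. Hence $\#\partial\operatorname{dom}f\le2s_1$.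

Now let $z\in\partial\operatorname{dom}f^k$, and let $i<k$ be maximal with $z\in\operatorname{dom}f^i$. Then $f^i(z)\notin\operatorname{dom}f$, but it is a limit of points of $\operatorname{dom}f$, namely the images of points of $\operatorname{dom}f^k$ near $z$; so $f^i(z)\in\partial\operatorname{dom}f$. By injectivity of $f^i$, $\#\partial\operatorname{dom}f^k\le2s_1k$. A circle containing $p\ge1$ of these boundary points contains at most $p$ components of $\operatorname{dom}f^k$, and a circle containing none contains at most one. So $\operatorname{dom}f^k$ has at most $2s_1k+c_0$ components.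

**Step 3: $\operatorname{Fix}f^k$ is finite.** By (NCT) fixed points of $f^k$ are isolated in $\operatorname{dom}f^k$. Suppose distinct fixed points $z_\nu$ converge to $z\notin\operatorname{dom}f^k$. Pass to a subsequence with $f^i(z_\nu)\to z^i$ for all $i$ modulo $k$. Call $i$ bad if $z^i\notin\operatorname{dom}f$. For good $i$, $z^{i+1}=f(z^i)$; as $z\notin\operatorname{dom}f^k$, some $i$ is bad. Then $z^i\in\partial\operatorname{dom}f$, so the forward trajectory of $z^i$ converges to an index $1$ point.

Look at $z^{i+1}$. If it were in the image of $f$, then $f^i(z_\nu)=f^{-1}(f^{i+1}(z_\nu))\to f^{-1}(z^{i+1})\in\operatorname{dom}f$, contradicting badness. So the backward trajectory of $z^{i+1}$ does not meet $N$ again, and as above with time reversed it converges to a rest point of index $1$ or $2$. Index $2$ is impossible: the nearby points $f^{i+1}(z_\nu)$ would then also converge backward to it without meeting $N$, yet they are in the image of $f$. So $z^{i+1}\in W^u(p')$ with $\operatorname{ind}p'=1$. Let $i'\ge i+1$ be the next bad index; it exists, since indices are cyclic. Then $z^{i'}$ lies on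 the trajectory of $z^{i+1}$ and converges forward to an index $1$ point $p''$. So a trajectory joins $p'$ to $p''$, both of index $1$. Along it $TW^u(p')$ and $TW^s(p'')$ are both spanned by $X$, which is not transverse in dimension $2$. This contradicts (MS).

**Step 4: each component contributes at most $2$.** Let $I$ be a component of $\operatorname{dom}f^k$ containing fixed points of $f^k$. It lies in a circle $\mathbb R/\mathbb Z$ of $N$, and $f^k(I)$, being connected and sharing a point with $I$, lies in the same circle. The sign of a fixed point $z$ is $\epsilon(z)=\operatorname{sign}(1-(f^k)'(z))$.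

*$I$ an arc.* Lift $f^k|_I$ to a strictly monotone $\tilde g$ on an open interval of length at most $1$; by injectivity its image has length at most $1$. If $\tilde g$ is decreasing, then $\mathrm{id}-\tilde g$ is strictly increasing with values in an open interval of length at most $2$, which contains at most two integers; so there are at most two fixed points. If $\tilde g$ is increasing and $\tilde g(z)=z+m$, $\tilde g(z')=z'+m'$ with $z<z'$, then $z'-z$ and $\tilde g(z')-\tilde g(z)$ lie in $(0,1)$ and differ by the integer $m'-m$; so $m=m'$. Then $f^k$ maps the arc $[z,z']$ onto itself preserving orientation. For $y\in[z,z']$, follow the flow from $y$ to $f^k(y)$ and return to $y$ inside the arc $[z,z']$. This is a continuous family of loops, a free homotopy between the two closed trajectories. So all fixed points in $I$ represent one class. They are simple zeros of $\tilde g-\mathrm{id}-m$, the signs alternate, and their signed sum is in $\{-1,0,1\}$.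

*$I$ a circle.* Then $f^k$ maps it diffeomorphically onto itself. If the degree is $-1$, $\mathrm{id}-\tilde g$ is increasing and gains $2$ over a period, so there are two fixed points. If the degree is $1$, the argument just given shows that all fixed points lie in one class. The signs alternate cyclically, so the sum is $0$.

In all cases $\sum_{\hat\theta}\bigl|\sum_{z\in I\cap\operatorname{Fix}f^k,\,z\in\hat\theta}\epsilon(z)\bigr|\le2$.

**Step 5: summation.** A closed trajectory on which $F$ has degree $k$ and whose multiplicity is $p$ meets $N$ in $k/p$ points, all fixed by $f^k$. So $\mathbb Z^X(\hat\theta)=\frac1k\sum_{z\in\operatorname{Fix}f^k,\,z\in\hat\theta}\epsilon(z)$ for classes of degree $k$, and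
$$\sum_{\deg\hat\theta=k}|\mathbb Z^X(\hat\theta)|\le\frac2k(2s_1k+c_0)\le4s_1+2c_0.$$
A closed trajectory with $\omega(\hat\theta)<R$ has degree $k=-q\int_\theta\omega'\le\frac32q\,\omega(\hat\theta)<\frac32qR$. Hence $|Z^X(R)|\le(4s_1+2c_0)\cdot\frac32q\max(R,0)$. $\blacksquare$

## 3. Lefschetz numbers, and the edge of an unstable manifold

Here is the first approach to b) in general. Suppose there are no rest points and $X$ is the suspension of a diffeomorphism $f$ of a closed manifold $\Sigma$, with levels normalized to be integers as in Example 3. The jump of $Z^X$ at $k$ is $b_k/k$ with $b_k=\sum_{f^k(z)=z}\operatorname{sign}\det(1-df^k_z)$. By the Lefschetz fixed point formula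
$$b_k=\sum_i(-1)^i\operatorname{tr}\bigl(f^k_*|H_i(\Sigma;\mathbb Q)\bigr),\qquad |b_k|\le\dim H_*(\Sigma;\mathbb Q)\cdot\rho^k,$$
where $\rho\ge1$ is the largest absolute value of an eigenvalue of $f_*$. So $Z^X$ has exponential growth: the signed count is homological, and no geometric complexity of $f$ matters.

With rest points this argument breaks. The return map is undefined on the points that run into rest points, its domain is not compact, and fixed points can disappear into the boundary of the domain. For a) the same obstruction is visible geometrically. Instantons from $x$ to $y$ are intersections of slices of $W^u(x)$ with slices of $W^s(y)$. If these slices were closed cycles, their signed intersection number would be homological. But if $x$ is connected to $y$, a slice of $W^u(x)$ can be a disc $D$ whose boundary $S=\partial D$ is a slice of $W^u(y)$. Its intersection number with $W^s(y)$ changes whenever the edge $S$ is pushed across $W^s(y)$, and nothing homological controls how often this happens. The following model shows how badly.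

**Example 4 (coil).** In $\mathbb R^3$ with coordinates $(t,\tau,\eta)$ let $D=\{\eta=0,\tau>0\}$, with edge $S=\{\tau=\eta=0\}$, and let $B$ be the same line $\{\tau=\eta=0\}$. Let $\Xi(t,\tau,\eta)=(t,\tau+\delta\cos\lambda t,\eta+\delta\sin\lambda t)$. A point $(t,\tau,0)$ of $D$ has $\Xi(t,\tau,0)\in B$ iff $\sin\lambda t=0$ and $\tau=-\delta\cos\lambda t>0$, i.e. $\cos\lambda t=-1$, $\tau=\delta$. There the normal coordinates $(\tau+\delta\cos\lambda t,\delta\sin\lambda t)$ have Jacobian determinant $-\delta\lambda$ in $(\tau,t)$. So over a unit $t$-interval there are at least $\frac{\lambda}{2\pi}-1$ intersections, *all of the same sign*. Yet the derivatives of order $k$ of $\Xi-\mathrm{id}$ are at most $\delta\lambda^k$ in absolute value (componentwise), and with $\delta=e^{-\lambda}$ this tends to $0$ for every $k$ as $\lambda\to\infty$. The signed count is the number of times the edge winds around $B$, and an arbitrarily small perturbation can make it arbitrarily large.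

So the plan is to build a field in which, for infinitely many $l$, an arc of $W^u(y)$ comes after $l$ turns to lie *along* $W^s(y)$, and to perturb it there into a coil. The perturbation for one $l$ must not spoil the earlier ones, and the final field must satisfy (MS) and (NCT); a Baire argument will handle both. The same coil also produces closed trajectories.

**Theorem 2.** Let $n\ge4$ and let $(N_j)_{j\ge1}$ be any sequence of positive numbers. There are a closed $n$-manifold $M\cong S^{n-1}\times S^1$, a Morse closed one-form $\omega$ and a Riemannian metric on $M$ such that $X=-\operatorname{grad}\omega$ satisfies (H), (L) (with $\omega$), (MS), (NCT), has exactly two rest points $x,y$, $\operatorname{ind}x=3$, $\operatorname{ind}y=2$, and for suitable constants $\Lambda>0$, $\lambda_0\in\mathbb R$: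

* the jump of $I^{X,\mathcal O}_{x,y}$ at $R=2\Lambda(j+1)+\lambda_0$ has absolute value $>N_j$ for infinitely many $j$;
* the jump of $Z^X$ at $R=2\Lambda k$ has absolute value $>N_k$ for infinitely many $k$.

With $N_j=e^{j^2}$ this contradicts (1) for both functions. So a) and b) are both false, already for gradients of Morse closed one-forms. Nothing is claimed for $\dim M=3$.

The rest of these notes proves Theorem 2. Throughout $n\ge4$ and $\Sigma=S^{n-1}=\mathbb R^{n-1}\cup\{\infty\}$. Points of $\mathbb R^{n-1}$ are written $(\xi,\eta)$ with $\xi=(t,\tau,w)\in\mathbb R\times\mathbb R\times\mathbb R^{n-4}$ and $\eta\in\mathbb R$.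

## 4. A box with rest points of index 3 and 2

We build a cylinder $U\times[-\Lambda,\Lambda]$, with an upward flow, in which $W^u(x)$ reaches the top in a disc bounded by the slice of $W^u(y)$. Let $(u,v,s)\in\mathbb R^2\times\mathbb R^{n-3}\times\mathbb R$, $\hat r=|(u,v)|$, $r=|u|$, and
$$F=s-e(s)\gamma(\hat r)+\tfrac{C_0}2\rho_1(\hat r)\rho_2(s)\bigl(|u|^2-|v|^2\bigr).\tag{2}$$
Here $e\in C_c^\infty(-1,1)$ is odd, $e'>1$ exactly on $(-s_*,s_*)$, $e'(\pm s_*)=1$, $e''(s_*)<0$, and $e'<1$ for $|s|>s_*$. (Take $e'$ even with compact support in $(-1,1)$, $\int_0^1e'=0$, decreasing through $1$ at $s_*$ and below $1$ afterwards.) The cutoffs have values in $[0,1]$: $\gamma=1$ on $[0,1]$ and $0$ on $[2,\infty)$; $\rho_1=1$ on $[0,2]$ and $0$ on $[3,\infty)$; $\rho_2$ is even, $1$ on $[-1,1]$, $0$ for $|s|\ge\Lambda-1$, $|\rho_2'|\le2/(\Lambda-2)$. Finally $C_0>\sup|e|\,|\gamma'(\hat r)/\hat r|$ and $9C_0/(\Lambda-2)<\frac12$. So $F=s$ if $\hat r\ge3$ or $|s|\ge\Lambda-1$. Let $X=\operatorname{grad}F$ (Euclidean) on $U\times[-\Lambda,\Lambda]$, $U=\{\hat r\le4\}$.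

**Lemma 3.** The critical points of $F$ are $x=(0,0,s_*)$ and $y=(0,0,-s_*)$. They are nondegenerate, $T_xW^u(x)$ is the $(u,s)$-space (index $3$), $T_yW^u(y)$ is the $u$-plane (index $2$), and $F(x)<0<F(y)$. There are $r_0\in(0,3)$ and $r_1>0$ such that the points of the top whose backward trajectory in the box converges to $x$, respectively $y$, form
$$D=\{v=0,|u|<r_0\},\qquad S=\{v=0,|u|=r_0\}=\partial D,$$
and the points of the bottom whose forward trajectory in the box converges to $y$, respectively $x$, form
$$B=\{u=0,|v|<r_1\},\qquad S'=\{u=0,|v|=r_1\},\qquad \bar B=B\cup S'.$$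
The only connection inside the box is the axis trajectory from $x$ to $y$, and it is transverse.

*Proof.* **Step 1: critical points.** On $\{\hat r\le2,|s|\le1\}$, $\nabla_{(u,v)}F=C_0(u,-v)-e\gamma'(\hat r)(u,v)/\hat r$. The first term has norm $C_0\hat r$, the second a smaller one, so this is nonzero unless $(u,v)=0$; and $\partial_sF(0,0,s)=1-e'(s)$ vanishes exactly at $\pm s_*$. Elsewhere $e\gamma=0$ locally, and since $\rho_1\ne0$ only for $\hat r\le3$, $\partial_sF\ge1-\frac{C_0}2\cdot9\cdot\frac2{\Lambda-2}>\frac12$. The Hessian is $C_0$ on $u$, $-C_0$ on $v$, $-e''(\pm s_*)$ on $s$, which is positive at $x$ and, $e''$ being odd, negative at $y$. Unstable directions of $\operatorname{grad}F$ are the positive ones. As $e'>1$ on $(0,s_*)$, $e(s_*)>s_*$, so $F(x)=s_*-e(s_*)<0<F(y)=-F(x)$.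

**Step 2: symmetries.** Differentiating (2), along the flow $\dot u=\alpha u$, $\dot v=\alpha'v$ with
$$\alpha=A_0+C_0\rho_1\rho_2,\quad \alpha'=A_0-C_0\rho_1\rho_2,\quad A_0=-\frac{e\gamma'(\hat r)}{\hat r}+\frac{C_0}2\,\frac{\rho_1'(\hat r)}{\hat r}\rho_2\,(|u|^2-|v|^2).$$
These are smooth functions of $|u|,|v|,s$, and $\alpha+\alpha'=2A_0=0$ for $\hat r\le1$. So everything is $O(2)\times O(n-3)$-equivariant, $\{u=0\}$, $\{v=0\}$ and the direction $\hat u=u/|u|$ are preserved, and $X=\partial_s$ for $\hat r\ge3$ and near $s=\pm\Lambda$. A trajectory can leave the box only through the top and enter only through the bottom. If it never leaves, it converges to a critical point ($F$ increases, the box is compact, critical points are isolated); similarly backward. So a trajectory runs from bottom to top unless it converges, forward or backward, to $x$ or $y$.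

**Step 3: the top.** $\{v=0\}$ is invariant and contains $T_xW^u(x)$ and $T_yW^u(y)$. The unstable manifolds of the restricted flow have full dimension, so $W^u(x),W^u(y)\subset\{v=0\}$. On $W^u(y)\setminus y$ we have $F>F(y)>F(x)$, so its trajectories converge forward to no critical point and exit through the top. By $O(2)$-symmetry they exit in a circle $|u|=r_0$; $r_0>0$ because $u\ne0$ persists, and $r_0<3$ because $\{\hat r\ge3\}$ consists of vertical trajectories. This is $S$.

Fix $\hat u$ and consider the half plane $\{v=0,\hat u\text{ fixed}\}$ with coordinates $|u|\ge0$ and $s$. Let $\mathcal R$ be the region bounded by the branch of $W^u(y)$, the axis segment $s\in[-s_*,\Lambda]$ and the top. A backward trajectory from a top point with $0<|u|<r_0$ cannot cross the branch or the axis, so it stays in $\mathcal R$, never reaches the bottom, and hence converges to $x$ or $y$; it is not on $W^u(y)$, so it converges to $x$. From $u=0$ it runs down the axis, where $\dot s=1-e'(s)>0$ for $s>s_*$, to $x$. From $|u|>r_0$ it stays outside $\mathcal R$. It does not converge to $x$: the branch stays away from $x$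 since $F\ge F(y)>F(x)$ on it, so a neighborhood of $x$ in the half plane lies in $\bar{\mathcal R}$. It does not converge to $y$, since it is not on $W^u(y)$. So it reaches the bottom. This proves the statement about the top.

**Step 4: the bottom.** The function $-F(v,u,-s)$, with the roles of the two factors exchanged, is again given by (2), because $e$ is odd and $\rho_2$ even. The argument of Step 3 did not use that $u$ is $2$-dimensional. Applied to reversed time it gives the slices $B,S'$ and $W^s(y),W^s(x)\subset\{u=0\}$.

**Step 5: connections.** A connection in the box from $x$ to $y$ lies in $\{v=0\}\cap\{u=0\}$, the axis, where $\dot s=1-e'<0$ on $(-s_*,s_*)$. Since $F$ increases, no other pair is connected. Along the axis $TW^u(x)=\{v=0\}$ and $TW^s(y)=\{u=0\}$ span. $\square$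

Let $\beta:U\setminus\bar B\to U\setminus\bar D$ be the transit diffeomorphism from bottom to top; $\beta=\mathrm{id}$ for $\hat r\ge3$.

**Lemma 4.** There is $K_0$ such that for $u\ne0$
$$\beta(u,v)=(\varrho\,\hat u,\mu v),\qquad|\log(\varrho\mu/r)|\le K_0,\tag{3}$$
where $\varrho,\mu>0$ are functions of $r=|u|$ and $|v|$. Consequently $\mu\ge\kappa_1r$ with $\kappa_1=e^{-K_0}/4$, and $\mu\le e^{K_0}r/\varrho$.

*Proof.* By Step 2 above, $\varrho=r\exp\int\alpha$ and $\mu=\exp\int\alpha'$ along the trajectory, so $\varrho\mu/r=\exp\int(\alpha+\alpha')$. The integrand is bounded and vanishes for $\hat r\le1$. Outside $\{\hat r\le1,|s|\le1\}$ we have $|\nabla F|^2\ge m_0>0$, and $F$ increases in total by $2\Lambda$ at rate $|\nabla F|^2$. So the time spent there is at most $2\Lambda/m_0$. The consequences follow since $\varrho\le4$. $\square$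

**Lemma 5.** Let $\zeta_\nu\in U\setminus\bar B$, $\zeta_\nu\to q\in\bar B$, $\beta(\zeta_\nu)\to p$. Then $p\in\bar D$, and if $q\in B$, then $p\in S$. Moreover, for compact $B_1\subset B$, as $u\to0$ uniformly for $(0,v)\in B_1$: $\beta(u,v)-(r_0\hat u,0)\to0$, $\varrho\to r_0$ and $\mu\to0$.

*Proof.* If $p\notin\bar D$, then $\zeta_\nu\to\beta^{-1}(p)\notin\bar B$, a contradiction. Let $q\in B$ and suppose $p\in D$. The trajectory of $\zeta_\nu$ follows that of $q$ for a bounded time until it is near $y$, staying away from $x$; from then on $F\ge F(y)-\epsilon$. But followed backward from $\beta(\zeta_\nu)\to p$, whose backward trajectory converges to $x$, it comes arbitrarily near $x$, where $F\approx F(x)<F(y)$. This passage is neither before nor after the passage near $y$, a contradiction. So $p\in\bar D\setminus D=S$.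

If the uniform statement failed, there would be $u_\nu\to0$, $v_\nu\to v$ with $(0,v)\in B_1$, $\hat u_\nu\to\hat u$, and $\beta(u_\nu,v_\nu)$ converging to a point $p$ different from $(r_0\hat u,0)$. But $p\in S$, and its direction is $\hat u$ by (3); so $p=(r_0\hat u,0)$. Hence $\varrho\to r_0$, and $\mu\le e^{K_0}r/\varrho\to0$. $\square$

## 5. The gluing map

We now glue top to bottom by a diffeomorphism $g$ of $\Sigma$ that brings arcs of $gS$ into position along preimages of $B$. Place $U$ in $\mathbb R^{n-1}$ as a round ball of radius $4$, with coordinates $(u,v)$, with center at distance $20$ from the origin. Put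
$$L(\xi,\eta)=(\xi/4,4\eta),\qquad K=\{|\xi|\le1,|\eta|\le1\},\qquad Q'=\{|\xi|^2+|\eta-2|^2\le4\epsilon_0^2\},$$
with $2\epsilon_0<\min(\frac12,r_1,1)$. Let $T_Q:Q'\to\operatorname{int}U$ be given by
$$u=(\varsigma\tau,\eta-2),\qquad v=(t,w),$$
where $\varsigma=\pm1$ makes it orientation preserving. On $Q'$ we have $|v|\le2\epsilon_0<r_1$, so $T_Q^{-1}(\bar B)=T_Q^{-1}(B)=\{\tau=0,\eta=2\}\cap Q'$ and $T_Q(Q')\cap S'=\emptyset$.

For $l\ge10$ let
$$t_l=\tfrac12+\tfrac1l,\quad d_l=\tfrac1{10l^2},\quad\eta_l=2\cdot4^{-l},\quad I_l=[t_l-d_l,t_l+d_l],\quad J_l=[t_l-\tfrac{d_l}2,t_l+\tfrac{d_l}2].$$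
The intervals $[t_l-2d_l,t_l+2d_l]$ are disjoint, since $t_l-t_{l+1}=\frac1{l(l+1)}>\frac{4}{10l^2}\ge2d_l+2d_{l+1}$. Let $c(t)=\sum_{l\ge10}\eta_l\psi((t-t_l)/d_l)$ with $\psi$ a bump function equal to $1$ on $[-1,1]$ and supported in $(-2,2)$. It is smooth because $\sum\eta_ld_l^{-k}<\infty$ for all $k$; $c=\eta_l$ on $I_l$ and $c(\frac12)=0$. Let $\phi\ge0$ be a smooth function of $t$ whose zero set is the closed set $\{\frac12\}\cup\bigcup_{l\ge10}J_l$ (every closed set is the zero set of a smooth function).

Near $q_*=((r_0,0),0)\in S$, with $u=\rho(\cos\vartheta,\sin\vartheta)$, put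
$$T_{loc}:\quad t=\tfrac12+\varsigma'\vartheta,\quad\tau=r_0-\rho+\phi(t),\quad w=(v_2,\dots,v_{n-3}),\quad\eta=v_1+c(t),$$
with $\varsigma'=\pm1$ chosen so that $T_{loc}$ preserves orientation. It is polar coordinates followed by shears, and $T_{loc}(q_*)=(\frac12,0,0,0)$. So on a small ball around $q_*$ it is an embedding into $\{|\xi-(\frac12,0,0)|<\frac18,|\eta|<\frac18\}$. Let $U_q\subset U$ be a smaller closed round ball around $q_*$. Compose $T_{loc}$ with a diffeomorphism that is radial from $q_*$, shrinks $U$ into the domain of $T_{loc}$ and fixes $U_q$ pointwise. This gives an embedding $T:U\to\{\frac38<|\xi|<\frac58,|\eta|<\frac18\}$ with $T=T_{loc}$ on $U_q$. Inside $T(U_q)$,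
$$T(D)=\{w=0,\eta=c(t),\tau>\phi(t)\},\qquad T(S)=\{w=0,\eta=c(t),\tau=\phi(t)\}.\tag{4}$$

**Lemma 6.** There is a diffeomorphism $g$ of $\Sigma$, isotopic to $\mathrm{id}$, with $g=L$ on $K$, $g=T_Q$ on $Q'$, $g=T$ on $U$.

*Proof.* Let $K^+=\{|\xi|^{2m}+|\eta|^{2m}\le2\}$ with $m$ large: a smooth closed disc containing $K$ and close to it. The discs $K^+,Q',U$ are disjoint, and so are the images $L(K^+)$ (where $|\xi|<\frac38$, $|\eta|<5$), $T_Q(Q')\subset U$ and $T(U)$. All three embeddings preserve orientation. The disc theorem (Palais, Cerf) says that two orientation preserving embeddings of a closed $(n-1)$-disc in a connected oriented $(n-1)$-manifold without boundary differ by a compactly supported diffeotopy. Apply it in $\Sigma$ to the inclusion of $K^+$ and $L$, and get $g_1$ isotopic to $\mathrm{id}$ with $g_1=L$ on $K^+$. Then $g_1|_{Q'}$ and $T_Q$ are embeddings into the connected manifold $\Sigma\setminus L(K^+)$. A compactly supported diffeotopy there changes $g_1$ to $g_2$ with $g_2=L$ on $K^+$ and $g_2=T_Q$ on $Q'$. Finally do the same for $U$ in the connected complement of the two discs treated.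 $\square$

## 6. The family of fields and the dictionary with return maps

Let $V:=K\cup Q'\cup U$ and
$$W:=(\Sigma\setminus V)\cup\{\tfrac14<|\xi|<1,\ 0<\eta<1\}.$$
$W$ is open and disjoint from $U$ and $Q'$; it is the region where we allow perturbations. For open $W'\subset W$ let $\mathcal H(W')$ be the set of $h\in\mathrm{Diff}^\infty(\Sigma)$ with $h=\mathrm{id}$ off $W'$ and $h\in\mathcal H_0$, where $\mathcal H_0$ is a small open $C^1$-neighborhood of $\mathrm{id}$. In the $C^\infty$ topology this is an open subset of a closed subset of the completely metrizable space $\mathrm{Diff}^\infty(\Sigma)$, hence a Baire space: residual subsets (those containing a countable intersection of open dense sets) are dense. Write $\mathcal H=\mathcal H(W)$.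

**Construction of $X_h$.** Let $M=\Sigma\times[-\Lambda,\Lambda]/(z,\Lambda)\sim(g(z),-\Lambda)$; as $g$ is isotopic to $\mathrm{id}$, $M\cong S^{n-1}\times S^1$. The function $F$ given by (2) over $U$ and $F=s$ elsewhere defines $F:M\to\mathbb R/2\Lambda\mathbb Z$. Put $\omega=-dF$, a Morse closed one-form. For $h\in\mathcal H$ let $h_s(z)=\exp_z(\chi_0(s)\exp_z^{-1}h(z))$, where $\chi_0$ goes from $0$ to $1$ inside $(-\frac\Lambda2,\frac\Lambda2)$. As $h$ is $C^1$-close to $\mathrm{id}$, the $h_s$ are diffeomorphisms, equal to $\mathrm{id}$ off $W$. Let $X_h=\operatorname{grad}F$ over $U$ and $X_h=\partial_s+\dot h_s\circ h_s^{-1}$ over $\Sigma\setminus U$. The field $\dot h_s\circ h_s^{-1}$ is smooth on $\Sigma$ and vanishes on $U$, and $\operatorname{grad}F=\partial_s$ for $\hat r\ge3$; so $X_h$ is smooth. It is $\partial_s$ near $s=\pm\Lambda$. Its rest points are $x,y$, hyperbolic, and $dF(X_h)>0$ elsewhere. So (H) and (L) hold.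

**Gradient property.** Take a metric $\mathfrak g'$ that is Euclidean near $x,y$. Off $\{x,y\}$ let $\mathfrak g_h=\mathfrak g'$ on $\ker dF$, $X_h\perp\ker dF$ and $\mathfrak g_h(X_h,X_h)=dF(X_h)$. Then $X_h=\operatorname{grad}_{\mathfrak g_h}F=-\operatorname{grad}_{\mathfrak g_h}\omega$. Near $x,y$ the Euclidean metric has these three properties, so there $\mathfrak g_h$ is Euclidean and it extends over $x,y$.

**Return map.** Extend $\beta$ by $\mathrm{id}$ to a diffeomorphism $\Sigma\setminus\bar B\to\Sigma\setminus\bar D$. Since $h=\mathrm{id}$ on $U$ and $\beta=\mathrm{id}$ off $U$, the first return map on the section $s=-\Lambda$ is the diffeomorphism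
$$f=f_h=g\,h\,\beta:\ \Sigma\setminus\bar B\to\Sigma\setminus g(\bar D).\tag{5}$$
On the section, $W^u(x)=\bigcup_{j\ge0}f^j(gD)$, $W^u(y)=\bigcup_{j\ge0}f^j(gS)$, $W^s(y)=\bigcup_{j\ge0}f^{-j}(B)$, $W^s(x)=\bigcup_{j\ge0}f^{-j}(S')$.

**Definition 4 (segment).** A segment of length $j$ is a sequence $z_0\in g\bar D$, $z_{i+1}=f(z_i)$, with $z_i\notin\bar B$ for $i<j$ and $z_j\in\bar B$. It *meets $W'$* if $z_i\in W'$ for some $i<j$.

Since $g(U)=T(U)$ is disjoint from $U$, $j\ge1$. The points of a segment are distinct: otherwise, by injectivity of $f$, $z_0=z_i$ for some $i\ge1$, so $z_0$ would be in the image of $f$, which misses $g\bar D$.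

**Lemma 7 (dictionary).**

* (MS) holds iff every segment has $z_0\in gD$, $z_j\in B$ and $f^j|_{gD}\pitchfork B$ at $z_0$.
* Instantons $x\to y$ other than the in-box one correspond to segments from $gD$ to $B$; one of length $j$ has level $2\Lambda(j+1)+\lambda_0$, $\lambda_0:=F(y)-F(x)$. If $a_j(h)$ is the signed number of these segments, the jump of $I_{x,y}$ at this level is $\pm a_j(h)$.
* Closed trajectories of level $2\Lambda k$ correspond to orbits of fixed points of $f^k$. With $b_k(h)=\sum_{f^k(z)=z}\operatorname{sign}\det(1-df^k_z)$, the jump of $Z^X$ at $2\Lambda k$ is $b_k(h)/k$.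

*Proof.* The in-box connection is transverse (Lemma 3). Every other connection crosses the section and gives a segment, and transversality in $M$ is transversality of slices in the section. Now $\dim gS+\dim B=1+(n-3)$, $\dim gD+\dim S'=2+(n-4)$ and $\dim gS+\dim S'=1+(n-4)$ are all less than $n-1$. So for the three pairs other than $(gD,B)$ transversality means that there are no segments.

From $x$ to the first section point $F$ increases by $\Lambda-F(x)$, then $j$ times by $2\Lambda$, then by $F(y)+\Lambda$. Since $D$ and $B$ are connected, the orientations of $D$ and of the normal bundle of $B$ given by $\mathcal O$ are constant. So $\pm a_j$ is the signed number of instantons of this level; the in-box instanton has level $\lambda_0$ and does not interfere.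

A closed trajectory has positive level, since $dF(X_h)>0$, so it crosses the section. One of level $2\Lambda k$ and multiplicity $p$ passes through $k/p$ fixed points of $f^k$, and contributes $\epsilon/p=\frac1k\cdot\frac kp\,\epsilon$ to the jump. $\square$

The origin $o=(0,0)$ is a hyperbolic fixed point of $f$, since $f=L$ near it. Its $k$-fold iterate has sign $\operatorname{sign}\bigl((1-4^{-k})^{n-2}(1-4^k)\bigr)=-1$, so it contributes $-\frac1k$ at level $2\Lambda k$.

## 7. Which orbits avoid the perturbation region

We can only perturb inside $W$. So we need to know that everything relevant passes through $W$, and what can still pass when a small piece is cut out of $W$.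

**Lemma 8.** For $h\in\mathcal H$, every segment of $f_h$ meets $W$, and every periodic orbit other than $\{o\}$ meets $W$.

*Proof.* First consider any $z_0\in T(U)$, so $\frac38<|\xi|<\frac58$, $|\eta|<\frac18$. If $\eta(z_0)>0$, then $z_0\in W$. If $\eta(z_0)\le0$, then as long as the orbit is in $K$ it has $\eta\le0$, is outside $W$, and follows $L$. If $\eta(z_0)=0$, it stays in $K$ forever and never reaches $U$. If $\eta(z_0)<0$, it leaves $K$ into $\{|\xi|\le\frac14,-4\le\eta<-1\}\subset\Sigma\setminus V\subset W$ before reaching $U$.

As $g\bar D\subset T(U)$ and $\bar B\subset U$, this proves the first statement. A periodic orbit avoiding $W$ lies in $V$. If it has a point in $Q'$, the next is in $T_Q(Q')\subset U$. If it has a point in $U$, the next is in $g(U)=T(U)$, and by the above it cannot return to $U$ without meeting $W$; being periodic, it must return. So it lies in $K\setminus W$ and follows $L$; periodicity forces $\eta=0$ and $\xi=0$. $\square$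

For $l\ge10$ let $\rho_l=\epsilon_04^{-l}$ and
$$V_l'=\{t\in I_l,\ |\tau|,|w|,|\eta-\eta_l|\le\rho_l\},\quad V_l=\{|t-t_l|<2d_l,\ |\tau|,|w|,|\eta-\eta_l|<2\rho_l\},\quad W_l=W\setminus V_l'.$$
Fix $l_0$ so large that for $l\ge l_0$ the following hold:

* $\bar V_l\subset W$ (note $\eta\ge(2-2\epsilon_0)4^{-l}>0$ there);
* $V_l'\subset T(\operatorname{int}U_q)$ (the sets $V_l'$ shrink to $T(q_*)$), and the points $(r_0(\cos\vartheta,\sin\vartheta),0)$ with $|\vartheta|\le2/l$ lie in $U_q$;
* $4^{-l}<r_1$ and $d_l\ge\rho_l$;
* $L^l(V_l')\subset\operatorname{int}Q'$ (on $L^l(V_l')$, $|\eta-2|\le\epsilon_0$ and $|\xi|\le4^{-l}$).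

For $1\le i<l$, $L^i(V_l')\subset K\cap\{|\xi|<\frac14\}$, as $\eta\le4^{l-1}(2+\epsilon_0)4^{-l}=(2+\epsilon_0)/4<1$ there; this set is disjoint from $W$. The same holds for points near $V_l'$. So if $z\in V_l'$ and $h(z)$ is sufficiently close to $V_l'$ (closeness depending only on $l$), then $f^i(z)=L^ih(z)\notin U\cup W$ for $1\le i\le l$, and
$$f^{l+1}(z)=T_QL^lh(z)\in U.\tag{6}$$
For $z'$ in or near $V_l'$,
$$T_QL^lz'\in\bar B\iff\tau(z')=0,\ \eta(z')=\eta_l\iff T_QL^lz'\in B.\tag{7}$$

In words: seen from $V_l'$, after $l+1$ returns $B$ is the set $\{\tau=0,\eta=\eta_l\}$, and by (4) the arc $\{t\in J_l\}$ of $gS$ lies exactly on it. This is the situation of Example 4.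

**Lemma 9.** Let $l\ge l_0$, $l>4/\kappa_1$, $h\in\mathcal H(W_l)$ (so $h=\mathrm{id}$ on $V_l'$).

(i) A segment of length $\le l+1$ not meeting $W_l$ has length $l+1$, $z_0=(t,0,0,\eta_l)\in gS$ with $t\in J_l$, and ends in $B$.

(ii) There is no $\zeta\in U\setminus\bar B$ with $g\beta(\zeta)\in V_l'$ and $T_QL^lg\beta(\zeta)=\zeta$.

(iii) Every fixed point of $f^{l+2}$ other than $o$ has an orbit meeting $W_l$.

*Proof.* (i) As in Lemma 8, $\eta(z_0)>0$, since otherwise the orbit meets $\Sigma\setminus V\subset W_l$ or never reaches $U$. So $z_0\in W$, hence $z_0\in V_l'$. By (6) with $h(z_0)=z_0$, the first entrance to $U$ is $z_{l+1}=T_QL^lz_0$. So the length is $l+1$, and by (7) $\tau(z_0)=0$, $\eta(z_0)=\eta_l$ and $z_{l+1}\in B$. By (4), $w(z_0)=0$ and $0=\tau(z_0)\ge\phi(t)\ge0$. So $\phi(t)=0$ with $t\in I_l$, i.e. $t\in J_l$, and $\tau=\phi$ means $z_0\in gS$.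

(ii) Suppose there is such a $\zeta=(u,v)$, and put $z=g\beta(\zeta)=(t,\tau,w,\eta)$. The formula for $T_QL^l$ gives $v=4^{-l}(t,w)$, so $|v|<4^{-l}<r_1$, and $u\ne0$ since $\zeta\notin\bar B$. By (3) the point $\beta(\zeta)\in U_q$ has the polar angle $\vartheta$ of $u$, with $|\vartheta|=|t-\frac12|\le\frac1l+d_l\le\frac2l$, and $\eta(z)=\mu v_1+c(t)=\mu v_1+\eta_l$. Hence
$$u_2=4^l\eta(z)-2=4^l\mu v_1=\mu t\ge\tfrac12\kappa_1r,\qquad\text{while}\qquad u_2=r\sin\vartheta\le\tfrac{2r}l<\tfrac12\kappa_1r,$$
a contradiction.

(iii) An orbit $\ne\{o\}$ not meeting $W_l$ meets $W$ by Lemma 8, hence $V_l'$; so by (6) it contains a point $\zeta\in U$, and $\zeta\notin\bar B$ as the orbit is periodic. Then $f(\zeta)=g\beta(\zeta)\in T(U)$. Since the orbit returns to $U$ avoiding $W_l\supset\Sigma\setminus V$, the proof of Lemma 8 gives $\eta(g\beta(\zeta))>0$, so $g\beta(\zeta)\in W\setminus W_l=V_l'$. By (6), $\zeta=f^{l+2}(\zeta)=T_QL^lg\beta(\zeta)$, contradicting (ii). $\square$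

## 8. Genericity by perturbing inside a given open set

**Lemma 10.** Let $W'\subset W$ be open. For $h$ in a residual subset $\mathcal G(W')$ of $\mathcal H(W')$:

(G1) every segment meeting $W'$ has $z_0\in gD$, $z_j\in B$, and $f^j|_{gD}\pitchfork B$ at $z_0$;

(G2) for every fixed point $z$ of any $f^k$ whose orbit meets $W'$, $1$ is not an eigenvalue of $df^k_z$.

*Proof.* **Step 1: rich families.** *Let $h\in\mathcal H(W')$ and let $C\subset\Sigma$ be compact such that for $z\in C$ the points $z_i=f^i(z)$, $0\le i<j$, are defined, not in $\bar B$, pairwise distinct, and some $z_i$, $i<j$, is in $W'$. Then there is a smooth family $h_\varepsilon\in\mathcal H(W')$, $\varepsilon\in\mathbb R^q$ small, $h_0=h$, such that $\partial_\varepsilon f^j_{h_\varepsilon}(z)$ is surjective for $(\varepsilon,z)$ in a neighborhood of $\{0\}\times C$.*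

For $z\in C$ choose $i$ with $z_i\in W'$, and vector fields $Y_1,\dots,Y_{n-1}$ spanning at $z_i$ and supported in a small ball in $W'$ around $z_i$ whose closure contains no $z_{i'}$ with $i'\ne i$, $i'<j$. Compose $h$ on the right with the composition of their flows for times $\varepsilon_1,\dots,\varepsilon_{n-1}$. The flows act on $\beta(z_{i'})$; this point is in $U$, off the ball, if $z_{i'}\in U$, and equals $z_{i'}$ otherwise. So only the passage through $z_i=\beta(z_i)$ is affected. The derivative of $f^j(z)$ in $\varepsilon_k$ at $0$ is $df^{j-i}(Y_k(z_i))$, and these span because $f$ is a local diffeomorphism. This persists for nearby starting points, so finitely many such choices serve all of $C$. Compose all their flows. At $\varepsilon=0$ the partial derivatives in the parameters of one block are those of the block alone, so surjectivity holds on $\{0\}\times C$, hence near it.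

**Step 2: (G1).** Let $\mathsf a\in\{gD,gS\}$, $\mathsf b\in\{B,S'\}$. By the dimension count in Lemma 7 it suffices to obtain $f^j|_{\mathsf a}\pitchfork\mathsf b$ along segments meeting $W'$. Exhaust $\mathsf a,\mathsf b$ by compact sets $\mathsf a_m,\mathsf b_m$. Let $C(h,j,m)$ be the set of $z_0\in\mathsf a_m$ with $\operatorname{dist}(z_i,\bar B)\ge\frac1m$ for all $i<j$, $\operatorname{dist}(z_i,\Sigma\setminus W')\ge\frac1m$ for some $i<j$, and $z_j\in\mathsf b_m$. The set $\{(h,z):z\in C(h,j,m)\}$ is closed, since the points $z_i$ converge successively when $h$ and $z$ do. Non-transversality is a closed condition on it, and $z$ ranges over a compact space. So the set of $h$ with transversality at all points of $C(h,j,m)$ is open.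

It is dense. For a family as in Step 1 with $C=C(h,j,m)$ (points of a segment are distinct), $(\varepsilon,z)\mapsto f^j_{h_\varepsilon}(z)$ is a submersion on (small $\varepsilon$) $\times\,O$, $O$ a neighborhood of $C$ in $\mathsf a$. By the parametric transversality theorem $f^j_{h_\varepsilon}|_O\pitchfork\mathsf b$ for almost every small $\varepsilon$, and $C(h_\varepsilon,j,m)\subset O$ for small $\varepsilon$ by closedness. Intersect over $j,m$ and the pairs; every segment meeting $W'$ lies in some $C(h,j,m)$.

**Step 3: (G2), openness.** Let $\operatorname{Fix}(h,k,m)$ be the compact set of $z=f^k(z)$ with $\operatorname{dist}(z_i,\bar B)\ge\frac1m$ for all $i$ and $\operatorname{dist}(z_i,\Sigma\setminus W')\ge\frac1m$ for some $i$. It is $f$-invariant and upper semicontinuous in $h$. So the set $\mathcal V(k,m)$ of $h$ for which all points of $\operatorname{Fix}(h,k,m)$ are nondegenerate for $f^k$ is open.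

**Step 4: (G2), density, by induction on $k$ for fixed $m$.** Given $h$, perturb it into the open dense set $\bigcap_{d<k}\mathcal V(d,m)$. Let $A$ be the set of points of $\operatorname{Fix}(h,k,m)$ of minimal period $<k$. A point of $A$ of minimal period $d$ lies in $\operatorname{Fix}(h,d,m)$, a compact set of nondegenerate, hence isolated, fixed points of $f^d$; so $A$ is finite. Conversely $\operatorname{Fix}(h,d,m)\subset A$ for $d\mid k$, $d<k$.

First make $A$ nondegenerate for $f^k$. Choose one point in $W'$ of each orbit in $A$. Compose $h$ on the right with a diffeomorphism close to $\mathrm{id}$ that fixes each chosen point, has derivative $(1+\varepsilon)\mathrm{Id}$ there (in a chart centered at the point, $z\mapsto(1+\varepsilon b(z))z$ with a bump function $b$), and is supported in tiny balls in $W'$ containing no other point of $A$. The orbits in $A$ remain orbits, and at a chosen point of period $d$, $df^d$ gets multiplied by $1+\varepsilon$ and $df^k$ by $(1+\varepsilon)^{k/d}$. Each eigenvalue excludes at most one value of $\varepsilon$. So for all small $\varepsilon\ne0$ outside a finite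 set the points of $A$ are nondegenerate for $f^k$. For $\varepsilon$ small, the points of the new $\operatorname{Fix}(\cdot,k,m)$ of minimal period $d<k$ are close to $\operatorname{Fix}(h,d,m)\subset A$. Near each point of the latter, nondegeneracy for $f^d$ allows only one fixed point of the new $f^d$, namely the point of $A$ itself. So they belong to $A$.

Now treat the rest. Some compact neighborhood $N_A$ of $A$ contains no further fixed points of $f^k$ and has $\det(1-df^k)\ne0$ on it; so after further small perturbations all fixed points of $f^k$ in $N_A$ are nondegenerate. The rest of $\operatorname{Fix}(\cdot,k,m)$, outside the interior of $N_A$, is compact and consists of points of minimal period $k$, whose $k$ orbit points are distinct. For a family as in Step 1 with $j=k$, $(\varepsilon,z)\mapsto(z,f^k_{h_\varepsilon}(z))$ is a submersion near it. So for almost every small $\varepsilon$ the graph map is transverse to the diagonal there, i.e. these fixed points are nondegenerate. By upper semicontinuity, $\operatorname{Fix}(h_\varepsilon,k,m)$ lies in the two regions treated. Intersect over $k,m$; every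 fixed point of $f^k$ whose orbit meets $W'$ lies in some $\operatorname{Fix}(h,k,m)$. $\square$

Put $\mathcal G:=\mathcal G(W)$. By Lemmas 7, 8, 10 and the hyperbolicity of $o$, **for $h\in\mathcal G$ the field $X_h$ satisfies (MS) and (NCT)**, besides (H) and (L).

## 9. Limits of orbits through the box

The counts $a_j,b_k$ must not change under small perturbations inside $\mathcal G$. The danger is an orbit that, in the limit, runs into $\bar B$.

**Definition 5 (chain).** An $h$-chain is a sequence $(z^0,\dots,z^j)$ such that for each $i<j$ either $z^i\notin\bar B$ and $z^{i+1}=f_h(z^i)$; or $z^i\in B$ and $z^{i+1}\in gS$; or $z^i\in S'$ and $z^{i+1}\in g\bar D$. Indices with $z^i\in\bar B$ are called visits.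

By Lemma 5, and because $h=\mathrm{id}$ on $U$: if $h_\nu\to h$, limits of orbit pieces of fixed length of $f_{h_\nu}$ are $h$-chains. Between consecutive visits $i<i'$, $(z^{i+1},\dots,z^{i'})$ is a segment of length $i'-i-1$; so is the piece from $z^0$ to the first visit if $z^0\in g\bar D$.

**Lemma 11.** For $h\in\mathcal G$ and each $j,k$, $a_j(h)$ and $b_k(h)$ are finite sums, and $a_j(h')=a_j(h)$, $b_k(h')=b_k(h)$ for $h'\in\mathcal G$ close to $h$.

*Proof.* Let $h_\nu\to h$, possibly $h_\nu=h$. Limits of segments of length $j$ from $gD$ to $B$ are $h$-chains from $z^0\in g\bar D$ to $z^j\in\bar B$. By (G1) and Lemma 8 the first segment goes from $gD$ to $B$. If it ended before index $j$, the next segment would start in $gS$, contradicting (G1). So the limit is a transverse segment from $gD$ to $B$, near which there is, by the implicit function theorem, exactly one for every $h'$ close to $h$, with the same sign. With $h_\nu=h$ this shows that segments are isolated and cannot accumulate, so they are finite in number. With $h_\nu\to h$ it shows that no others appear.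

Limits of periodic orbits of period $k$ are cyclic chains. A visit in $B$ would be followed by a segment from $gS$, impossible. A visit in $S'$ would be followed by a segment, which must end in $B$, impossible as just seen. So there are no visits, and limits are genuine periodic points. They are nondegenerate and persist uniquely with sign. $\square$

## 10. The coil

**Proposition 12.** Let $h_0\in\mathcal H$, $\mathcal N$ an open neighborhood of $h_0$ in $\mathcal H$, $j_0\in\mathbb N$, and $(N'_l)$ a sequence. There are $l\ge j_0$ and $h\in\mathcal N\cap\mathcal G$ with $|a_{l+1}(h)|>N'_l$ and $|b_{l+2}(h)|/(l+2)>N'_l$.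

*Proof.*

**Step 1: make room.** We first want a map that is the identity on some $V_l'$. Near $(\frac12,0,0,0)$ write $h_0=\mathrm{id}+\Delta$. Since $h_0=\mathrm{id}$ on $K\cap\{\eta\le0\}$, $\Delta$ is flat along $\eta=0$: $|\partial^\gamma\Delta|\le C_{\gamma,N}\eta^N$ for $\eta\ge0$ and all $\gamma,N$. Let $\chi_l$ be cutoffs with $\chi_l=1$ on $V_l'$, supported in $V_l$, $|\partial^\gamma\chi_l|\le C_\gamma\rho_l^{-|\gamma|}$ (possible as $d_l\ge\rho_l$). On $V_l$, $0<\eta\le2\eta_l$. So replacing $\Delta$ by $(1-\chi_l)\Delta$ changes $h_0$ by $O(\eta_l^N\rho_l^{-k})=O(4^{-l(N-k)})$ in $C^k$, with $N$ arbitrary; this tends to $0$ for every $k$. The new map is $\mathrm{id}$ on $V_l'$ and off $W$. So for some $l\ge j_0$ with $l\ge l_0$ and $l>4/\kappa_1$ it lies in $\mathcal N\cap\mathcal H(W_l)$. By Lemma 10 choose $h_1\in\mathcal N\cap\mathcal G(W_l)$. Fix $l$ and $h_1$; note $h_1=\mathrm{id}$ on $V_l'$.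

**Step 2: coil.** We perturb $h_1$ inside $V_l'$ as in Example 4 and compute the new intersections. Choose closed intervals with $J_l\subset\operatorname{int}J^+$, $J^+\subset\operatorname{int}J^\#$, $J^\#\subset\operatorname{int}I_l$ and $\phi\le\rho_l/4$ on $J^\#$. Let $p_0=\min_{J^\#\setminus\operatorname{int}J^+}\phi>0$. Let $\chi=\chi^1(t)\chi^2(\tau,w,\eta)$ with values in $[0,1]$; $\chi^1=1$ on $J^+$, $\operatorname{supp}\chi^1\subset\operatorname{int}J^\#$; $\chi^2=1$ where $|\tau|,|w|,|\eta-\eta_l|\le\rho_l/2$, with compact support in $\{|\tau|,|w|,|\eta-\eta_l|<\rho_l\}$. For a frequency $\lambda>0$ and $\delta>0$ let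
$$\Xi(t,\tau,w,\eta)=(t,\ \tau+\delta\chi\cos\lambda t,\ w,\ \eta+\delta\chi\sin\lambda t)\ \text{on }V_l',\qquad\Xi=\mathrm{id}\text{ elsewhere},\qquad h^\delta:=h_1\circ\Xi.$$
For fixed $\lambda$, $\Xi\to\mathrm{id}$ in $C^\infty$ as $\delta\to0$. We only use $\delta<\delta_0(\lambda)$, for which $\Xi$ is a diffeomorphism, $\Xi(V_l')=V_l'$ and $h^\delta\in\mathcal H$; then $h^\delta=\Xi$ on $V_l'$. We also require $\delta<\min(p_0,\rho_l/2)$ and $\delta\notin\{\phi(t):t\in I_l,\cos\lambda t=-1\}$, a finite set.

By (4) the points of $g\bar D\cap V_l'$ are $z=(t,\phi(t)+\sigma,0,\eta_l)$ with $\sigma\ge0$, $t\in I_l$, $\phi(t)+\sigma\le\rho_l$. By (7), $T_QL^l\Xi(z)\in\bar B$ means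
$$\phi+\sigma+\delta\chi\cos\lambda t=0,\qquad\delta\chi\sin\lambda t=0.\tag{8}$$
If $\chi(z)=0$, then $\phi=\sigma=0$, so $t\in J_l$ and $\tau(z)=0$, hence $\chi(z)=1$, absurd. So $\sin\lambda t=0$; as $\phi+\sigma\ge0$ and $\chi>0$, $\cos\lambda t=-1$, and $\phi+\sigma=\delta\chi\le\delta<p_0$. Since $\chi^1(t)\ne0$, $t\in J^\#$, and $\phi(t)<p_0$ gives $t\in\operatorname{int}J^+$ and $\chi^1=1$; $\tau(z)\le\delta<\rho_l/2$ gives $\chi^2=1$. So $\chi=1$ and $\sigma=\delta-\phi(t)$, which is $>0$ by the choice of $\delta$. Conversely every $t\in J^+$ with $\cos\lambda t=-1$ and $\phi(t)<\delta$ gives a solution. So the solutions are finitely many points of $gD\cap\operatorname{int}V_l'$. Their number $m$ satisfies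
$$m\ge\frac{d_l\lambda}{2\pi}-1,\tag{9}$$
as one sees by counting those with $t\in J_l$, an interval of length $d_l$. Near them $\chi=1$, and $(\sigma,t)\mapsto(\tau,\eta)\circ\Xi$ has Jacobian determinant $1\cdot\delta\lambda\cos\lambda t=-\delta\lambda$ there. The normal coordinates of $B$ are $u=(\varsigma4^{-l}\tau,4^l\eta-2)$ after $T_QL^l$. So these intersections are transverse and all of the same sign.

**Step 3: generic approximation.** $h^\delta$ need not be in $\mathcal G$; we approximate it. Fix $\lambda$. Choose admissible $\delta_\nu\to0$ (also with $\delta_\nu<g_*$, a constant defined in Step 5 from data not involving $\delta,\lambda$) and $h^\nu\in\mathcal G$ so close to $h^{\delta_\nu}$ that $h^\nu\to h_1$ in $C^\infty$ and: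

* (6) holds on $V_l'$ for $h^\nu$; this is an open condition, since $h^{\delta_\nu}(V_l')=V_l'$;
* the set of $z\in g\bar D\cap V_l'$ with $T_QL^lh^\nu(z)\in\bar B$ consists of exactly $m=m_\nu$ transverse points of $gD$ of equal sign;
* (12) below holds for $h^\nu$, an open condition, since the degree is stable under $C^0$-small changes.

The second condition is also open. The set is the zero set of $(\sigma,t)\mapsto(\tau,\eta-\eta_l)\circ h$ on the compact region $\{t\in I_l,\sigma\ge0,\phi+\sigma\le\rho_l\}$; for $h=h^{\delta_\nu}$ it has exactly $m$ zeros, all interior, nondegenerate and of equal sign, which persists under $C^1$-small changes. Such $h^\nu$ exist because $\mathcal G$ is dense in $\mathcal H$.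

**Step 4: instantons.** We show that $a_{l+1}(h^\nu)$ is $\pm m$ up to a constant independent of $\lambda$. Limits, as $\nu\to\infty$, of segments of $f_{h^\nu}$ of length $l+1$ from $gD$ to $B$ are $h_1$-chains of length $l+1$ from $g\bar D$ to $\bar B$. Suppose there is a visit before time $l+1$. The first segment is then shorter than $l+1$, so it meets $W_l$ by Lemma 9(i), and ends in $B$ by (G1). The next segment starts in $gS$ and has length $\le l+1$; by (G1) it does not meet $W_l$, and by Lemma 9(i) it has length $l+1$. The total exceeds $l+1$, a contradiction. So the limit is a single segment of $h_1$, either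

* (α) meeting $W_l$, hence from $gD$ to $B$ and transverse; or
* (β) with $z^0=(t,0,0,\eta_l)$, $t\in J_l$.

Segments (α) have $z_0\notin V_l'$, since by (6) orbits of $f_{h_1}$ starting in $V_l'$ reach $U$ at time $l+1$ without meeting $W_l$. They are isolated, and cannot accumulate at points (β), which lie in $\operatorname{int}V_l'$. By the same compactness argument with $h^\nu$ replaced by $h_1$, there are finitely many. Let $a^0$ be their signed number; it depends only on $h_1$.

For $\nu$ large, a segment of $f_{h^\nu}$ of length $l+1$ from $gD$ to $B$ is near an (α) or has $z_0\in V_l'$. Near each (α) there is exactly one, with the same sign and with $z_0\notin V_l'$. By (6) and (7), those with $z_0\in V_l'$ are exactly given by the $m$ points of Step 3. So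
$$|a_{l+1}(h^\nu)|\ge m-|a^0|\qquad(\nu\text{ large}).\tag{10}$$

**Step 5: closed trajectories, local degree.** We count the fixed points of $f^{l+2}$ that the coil creates near $B$. For $r_*>0$ let $\Omega=(0,r_*)\times\operatorname{int}J^\#\times\{|v|<4^{-l}\}\ni(r,t,v)$, identified with a set $\Omega^*$ of points $\zeta=(u,v)\in U$ by $u=r(\cos\vartheta,\sin\vartheta)$, $t=\frac12+\varsigma'\vartheta$. As $4^{-l}<r_1$, Lemma 5 shows that $\varrho,\mu$ extend continuously to $r=0$ on $\bar\Omega$ by $\varrho=r_0$, $\mu=0$. Choose $r_*$, depending only on $l$ and $J^\#$, so small that on $\bar\Omega$: $\beta(\zeta)\in U_q$, $|\varrho-r_0|\le\rho_l/8$, $|\mu v|\le\rho_l/2$, $\mu\le1$. The first is possible because at $r=0$ the value of $\beta$ is $(r_0\hat u,0)\in U_q$, and $T(r_0\hat u,0)=(t,\phi(t),0,\eta_l)\in V_l'\subset T(\operatorname{int}U_q)$, so $(r_0\hat u,0)\in\operatorname{int}U_q$. With $v=(v_1,v')$,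
$$z=g\beta(\zeta)=(t,\ \phi(t)+r_0-\varrho,\ \mu v',\ \eta_l+\mu v_1)$$
has $|\tau|\le\frac{\rho_l}4+\frac{\rho_l}8$ and $|w|,|\eta-\eta_l|\le\frac{\rho_l}2$. So $z\in V_l'$ and $\chi(z)=\chi^1(t)$. Put $\Phi_h(\zeta)=T_QL^lh(g\beta(\zeta))$. By (6), $\Phi_h=f_h^{l+2}$ on $\Omega^*$ for $h=h_1,h^\delta,h^\nu$. For $h=h^\delta$, $\zeta-\Phi_h(\zeta)=:E(r,t,v)$ has components
$$\varsigma4^{-l}\Psi_1,\qquad4^l\Psi_2,\qquad v-4^{-l}(t,\mu v'),\tag{11}$$
$$\Psi_1=\varsigma4^lr\cos\vartheta+\varrho-r_0-\phi(t)-\delta\chi^1\cos\lambda t,\qquad\Psi_2=4^{-l}r\sin\vartheta-\mu v_1-\delta\chi^1\sin\lambda t.$$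
We compute the degree of $E$ by reducing to the two variables $(r,t)$. For $b\in[0,1]$ let $E_b$ be obtained from $E$ by replacing $\mu v'$ by $b\mu v'$ in the third component, and the argument $v$ by $bv+(1-b)4^{-l}(t,0)$ in $\varrho$ and in $\mu v_1$ in the first two components. (This argument has norm at most $4^{-l}$.) So $E_1=E$. At a zero of $E_b$ on $\bar\Omega$, $v'=4^{-l}b\mu v'$ with $\mu\le1$, so $v'=0$, $v=4^{-l}(t,0)$ and $|v|<4^{-l}$. The replaced argument is then also $4^{-l}(t,0)$, and $\Psi(r,t):=\Psi|_{v=4^{-l}(t,0)}=0$. So for every $b$ the zeros on $\bar\Omega$ are the points $(r,t,4^{-l}(t,0))$ with $\Psi(r,t)=0$.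

Write $\Psi(r,t)=G(r,t)-\Gamma(t)$ with $\Gamma(t)=(\phi+\delta\chi^1\cos\lambda t,\ \delta\chi^1\sin\lambda t)$; then $G(0,t)=0$. For $r>0$, by $\mu\ge\kappa_1r$, $t\ge\frac12$ and $|\vartheta|\le\frac2l$,
$$G_2=4^{-l}r\sin\vartheta-\mu4^{-l}t\le4^{-l}r\Bigl(\frac2l-\frac{\kappa_1}2\Bigr)<0.$$
Let $g_*=\min_{t\in J^\#}|G_2(r_*,t)|>0$ and take $\delta<g_*$. Then $\Psi\ne0$ on $\partial([0,r_*]\times J^\#)$:

* On $r=0$, $\Psi=-\Gamma$. A zero of $\Gamma$ would be a solution of (8) with $\sigma=0$ (at $z=(t,\phi,0,\eta_l)$ we have $\chi=\chi^1$ as $\phi\le\rho_l/4$), and there is none by Step 2.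
* On $t\in\partial J^\#$, $\chi^1=0$, so $\Psi_2=G_2<0$ for $r>0$, and $\Psi=(-\phi,0)$ with $\phi>0$ for $r=0$.
* On $r=r_*$, $\Psi_2\le-g_*+\delta<0$.

Follow $\Psi$ along the three sides other than $r=0$. It runs in the closed lower half plane minus $0$, from the negative horizontal axis to the negative horizontal axis; its total rotation is $0$. Along $r=0$, $\Gamma$ starts and ends on the positive horizontal axis. It meets the negative one where $\chi^1\sin\lambda t=0$ and $\phi+\delta\chi^1\cos\lambda t<0$. Then $\chi^1\ne0$, $\cos\lambda t=-1$ and $\phi<\delta\chi^1\le\delta<p_0$, so $t\in\operatorname{int}J^+$ and $\chi^1=1$. Conversely all $t\in J^+$ with $\cos\lambda t=-1$, $\phi(t)<\delta$ occur. These are the $m$ points of Step 2. At each of them $\frac d{dt}\Gamma_2=\delta\lambda\cos\lambda t=-\delta\lambda<0$, so $\Gamma$ crosses the negative axis from above to below, counterclockwise. The total rotation of $\Gamma$ is $2\pi m$. Hence $\deg(\Psi,0)=\pm m$.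

No zero of $E_b$ is on $\partial\Omega$, so $\deg(E,\Omega,0)=\deg(E_0,\Omega,0)$. The map $E_0$ is $(\varsigma4^{-l}\Psi_1(r,t),4^l\Psi_2(r,t),v-4^{-l}(t,0))$. Shrinking the last term, $v-b4^{-l}(t,0)$ with $b$ from $1$ to $0$, produces no zeros with $|v|=4^{-l}$ because $t<1$. So $E_0$ has the degree of a product, and
$$\deg(E,\Omega,0)=\pm m.\tag{12}$$
$\Phi_h$ depends continuously on $h$, uniformly on $\bar\Omega$, so (12) also holds for $\zeta-\Phi_h(\zeta)$ with $h$ $C^0$-close to $h^\delta$. For $r>0$, $(r,t,v)\mapsto\zeta$ is a diffeomorphism onto $\Omega^*$ of constant orientation character. Since the fixed points for $h^\nu\in\mathcal G$ are nondegenerate,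
$$\sum_{\zeta\in\Omega^*,\ f^{l+2}_{h^\nu}(\zeta)=\zeta}\operatorname{sign}\det(1-df^{l+2})=\pm m.\tag{13}$$

**Step 6: closed trajectories, global count.** We show that the remaining fixed points contribute a constant independent of $\lambda$. Limits of fixed points of $f_{h^\nu}^{l+2}$, with their orbits, are cyclic $h_1$-chains of period $l+2$.

*No visits.* The limit is a fixed point of $f_{h_1}^{l+2}$; call these genuine. It is $o$ or its orbit meets $W_l$ (Lemma 9(iii)), so it is nondegenerate by (G2).

*With visits.* Let $z^i\in\bar B$ be a visit. The next visit is at $i'\le i+l+2$, so all segments between visits have length $\le l+1$.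

- If $z^i\in B$, the segment starts in $gS$, so by (G1) it does not meet $W_l$. By Lemma 9(i), $i'=i+l+2$, $z^{i+1}=(t,0,0,\eta_l)$ with $t\in J_l$, and $z^i=z^{i'}=T_QL^lz^{i+1}$, i.e. $u=0$, $v=4^{-l}(t,0)$.
- If $z^i\in S'$, the next visit $z^{i'}$ is in $B$: by (G1) if the segment meets $W_l$, by Lemma 9(i) if not. So $z^{i'}\ne z^i$ and $i'<i+l+2$. By the previous case the visit after $i'$ is at $i'+l+2$; but $i+l+2\in(i',i'+l+2)$ is a visit, as $z^{i+l+2}=z^i$. Contradiction.

So, for $\nu$ large, every fixed point of $f_{h^\nu}^{l+2}$ is near a genuine one, or its orbit contains some $\zeta=(u,v)\in U$ close to $(0,4^{-l}(t,0))$ with $g\beta(\zeta)$ close to $(t,0,0,\eta_l)$ for some $t\in J_l$. In the latter case $\zeta\in\Omega^*$: $|v|<4^{-l}<r_1$, so $u\ne0$ since $\zeta\notin\bar B$; $|u|<r_*$; and the polar angle of $u$ is that of $\beta(\zeta)\in U_q$, so $\frac12+\varsigma'\vartheta=t(g\beta(\zeta))\in\operatorname{int}J^\#$.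

The same compactness argument applies to $h_1$ itself. By Lemma 9(ii), $f_{h_1}^{l+2}=\Phi_{h_1}$ has no fixed point in $\overline{\Omega^*}\cap\{r>0\}$, because $g\beta(\zeta)\in V_l'$ there. So genuine fixed points cannot accumulate at chains with visits. They are isolated, hence finitely many. Let $b^0$ be their signed number; it depends only on $h_1$.

Divide the fixed points of $f_{h^\nu}^{l+2}$ into those whose orbit misses $\Omega^*$ (class 1) and those whose orbit meets it (class 2). For $\nu$ large, class 1 points are near genuine ones. Conversely, for $\nu$ large, fixed points near genuine ones are in class 1. Otherwise, in the limit, a genuine orbit would contain a point of $\overline{\Omega^*}$; it is not in $\bar B$, and points of $\overline{\Omega^*}$ with $r=0$ are in $B$, so $r>0$, contradicting Lemma 9(ii). Each genuine fixed point persists uniquely with its sign, so class 1 contributes $b^0$. An orbit of class 2 through $\zeta\in\Omega^*$ has, by (6), exactly one point in $U$ during its $l+2$ steps. So it has $l+2$ distinct points, all with the same sign, and exactly one of them in $\Omega^*$.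 With (13),
$$b_{l+2}(h^\nu)=b^0\pm(l+2)m\qquad(\nu\text{ large}).\tag{14}$$

**Step 7: choice of the frequency.** $a^0$ and $b^0$ do not depend on $\lambda$, while (9) holds for all $\nu$. Choose $\lambda$ with $\frac{d_l\lambda}{2\pi}-1>N'_l+|a^0|+|b^0|$, and then $\nu$ so large that (10) and (14) hold and $h^\nu\in\mathcal N$. Then $|a_{l+1}(h^\nu)|\ge m-|a^0|>N'_l$ and $|b_{l+2}(h^\nu)|/(l+2)\ge m-|b^0|>N'_l$. $\square$

## 11. Infinitely many coils by Baire's theorem

*Proof of Theorem 2.* Given $(N_j)$ let $N'_l=\max(N_{l+1},N_{l+2})$. For $j\ge1$ let $\mathcal E_j$ be the set of $h\in\mathcal H$ having a neighborhood $\mathcal N_h$ such that for some $l\ge j$ all $h'\in\mathcal N_h\cap\mathcal G$ satisfy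
$$|a_{l+1}(h')|>N'_l\qquad\text{and}\qquad|b_{l+2}(h')|/(l+2)>N'_l.$$
$\mathcal E_j$ is open by definition. It is dense: given $h_0$ and an open neighborhood $\mathcal N$, Proposition 12 with $j_0=j$ gives $h\in\mathcal N\cap\mathcal G$ with these inequalities for some $l\ge j$, and by Lemma 11 they hold for all $h'\in\mathcal G$ near $h$; so $h\in\mathcal E_j$. As $\mathcal H$ is Baire, $\mathcal G\cap\bigcap_j\mathcal E_j$ is residual, in particular nonempty. Let $h$ be in it. Then $X=X_h=-\operatorname{grad}_{\mathfrak g_h}\omega$ satisfies (H), (L), (MS), (NCT), and its only rest points are $x$ and $y$, of index $3$ and $2$. For every $j$ there is $l\ge j$ with $|a_{l+1}(h)|>N_{l+1}$ and $|b_{l+2}(h)|/(l+2)>N_{l+2}$. So $|a_j(h)|>N_j$ for infinitely many $j$, and $|b_k(h)|/k>N_k$ for infinitely many $k$. By Lemma 7, $\pm a_j$ is the jump of $I_{x,y}$ at $2\Lambda(j+1)+\lambda_0$, and $b_k/k$ is the jump of $Z^X$ at $2\Lambda k$. $\blacksquare$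

With $N_j=e^{j^2}$ the jumps exceed $2C_1e^{|C_2|(|R|+1)}$ for any $C_1,C_2$, at infinitely many levels. By (1) neither function has exponential growth: **a) and b) are both false**, a) also in Novikov's gradient setting. Since $(N_j)$ was arbitrary, no growth bound whatsoever holds, in any dimension $n\ge4$.

**Other Lyapunov forms.** The failure does not depend on the choice of $\omega$. Let $\omega'$ be any Lyapunov form of $X$. As $M\cong S^{n-1}\times S^1$, $H^1(M;\mathbb R)=\mathbb R$, so $[\omega']=c\,[\omega]$. Both forms have negative integral over the closed trajectory through $o$, so $c>0$. Write $\omega'-c\,\omega=dk$. Then $\omega'(\hat\theta)=c\,\omega(\hat\theta)$ for closed curves, and $\omega'(\hat\alpha)=c\,\omega(\hat\alpha)-k(y)+k(x)$ for paths from $x$ to $y$. So the jumps are the same, at levels changed by the factor $c$ and, for $I_{x,y}$, by a constant; (1) is violated as before.
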